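\title{Residue fields of infinite reducing projective dimension}

\begin{abstract}
A module over a local ring has finite reducing projective dimension if finitely many extensions of its syzygies by itself lead to a module of finite projective dimension. We show that the residue field need not have this property: it fails for $k[x,y]/(x,y)^3$. The obstruction is arithmetic. If a module of infinite projective dimension has finite reducing projective dimension, then some power of the exponential growth rate of its Betti numbers is rational. For the residue field of a Golod ring this is the only obstruction, and it amounts to the existence of a positive integer root of an explicit polynomial. We also settle the cases of rings of codepth at most two and of Gorenstein rings with $\mathfrak m^3=0$.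
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring and modules are finitely generated. A module $M$ has a minimal free resolution $F$, that is, one with $\partial F\subseteq\mathfrak mF$, and it is unique up to isomorphism. The $n$-th \emph{syzygy} of $M$ is $\Omega^nM=\operatorname{coker}(F_{n+1}\to F_n)$. Thus $\Omega^0M=M$, there are exact sequences $0\to\Omega^{n+1}M\to F_n\to\Omega^nM\to0$, and the truncation $F_{\ge n}$ is a minimal free resolution of $\Omega^nM$. The operation $\Omega=\Omega^1$ commutes with finite direct sums and sends free modules to zero. The \emph{Betti numbers} of $M$ are $\beta_i(M)=\operatorname{rank}F_i=\dim_k\operatorname{Tor}_i^R(M,k)$. They satisfy $\beta_i(\Omega^nM)=\beta_{i+n}(M)$, and $\operatorname{pd}_RM<\infty$ if and only if $\beta_i(M)=0$ for $i\gg0$.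

\begin{definition}\label{def:redpd}
A \emph{step} from a module $K$ to a module $K'$ is a short exact sequence
\begin{equation}\label{eq:step}
0\to K^{a}\to K'\to(\Omega^nK)^{b}\to0
\end{equation}
with integers $a\ge1$, $b\ge1$, $n\ge0$, called the \emph{parameters} $(a,b,n)$ of the step. A \emph{reducing sequence} of length $r$ for $M$ is a sequence of modules $K_0=M,K_1,\dots,K_r$ with a step from $K_{i-1}$ to $K_i$ for each $i=1,\dots,r$ and with $\operatorname{pd}_RK_r<\infty$. The \emph{reducing projective dimension} $\operatorname{red-pd}_R(M)$ is the least length of a reducing sequence for $M$, and it is $\infty$ if there is none.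
\end{definition}

A step lets the Betti numbers of $K$ cancel against their own shifts. Indeed, \eqref{eq:step} has connecting maps
\begin{equation}\label{eq:conn}
\operatorname{Tor}_{j+1}^R((\Omega^nK)^b,k)\longrightarrow\operatorname{Tor}^R_j(K^a,k).
\end{equation}
If the sequence splits, these maps vanish and Betti numbers add up. If they are bijective for $j\gg0$, everything cancels and $\operatorname{pd}_RK'<\infty$. So $\operatorname{red-pd}_R(M)$ counts the rounds of cancellation needed to make the resolution finite, and it is $0$ exactly when $\operatorname{pd}_RM<\infty$. For $M=k$ the value $0$ means that $R$ is regular. Two examples have the value $1$.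

\begin{example}\label{ex:simple}
(a) Let $R=k[x]/(x^l)$ with $l\ge2$. Then $\Omega k=(x)$ and $\Omega^2k=(x^{l-1})\cong k$, so $0\to k\to R\to\Omega k\to0$ is a step with parameters $(1,1,1)$. Here $\beta_i(k)=1$ for all $i$.

(b) Let $\mathfrak m^2=0\ne\mathfrak m$ and $e=\dim_k\mathfrak m$. Then $\Omega k=\mathfrak m\cong k^e$, so $0\to k^e\to R\to k\to0$ is a step with parameters $(e,1,0)$. Here $\beta_i(k)=e^i$.
\end{example}

Part (a) is an instance of a known fact that we use as such:
\begin{equation}\label{eq:CI}
\text{if $R$ is a complete intersection, then $\operatorname{red-pd}_R(M)<\infty$ for every $M$.}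
\end{equation}
The following question is posed by Celikbas, Kobayashi, Laverty and Matsui \cite{CKLM}.

\begin{quote}
\emph{Is $\operatorname{red-pd}_R(k)<\infty$ for every commutative Noetherian local ring $(R,\mathfrak m,k)$?}
\end{quote}

A positive answer looks plausible. It holds for bounded and for exponential growth of $\beta_i(k)$ in Example~\ref{ex:simple}, and the definition allows arbitrary extensions, parameters and lengths. But the examples share a numerical feature. If the maps \eqref{eq:conn} are bijective, then $b\beta_{j+n+1}(K)=a\beta_j(K)$, so Betti numbers that grow like $\rho^j$ must have $\rho^{n+1}=a/b$. This reads $1^2=1/1$ in (a) and $e^1=e/1$ in (b). The growth rate is measured by the \emph{curvature}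
\[
\operatorname{curv}(M)=\limsup_i\beta_i(M)^{1/i},
\]
and our first result is that the numerical condition survives in reducing sequences of any length.

\begin{theorem}\label{thm:A}
Let $R$ be a local ring and $M$ an $R$-module. If $\operatorname{red-pd}_R(M)<\infty$ and $\operatorname{pd}_RM=\infty$, then $\operatorname{curv}(M)^s\in\mathbb Q$ for some integer $s\ge1$.
\end{theorem}

Let $e=\dim_k\mathfrak m/\mathfrak m^2$ be the embedding dimension of $R$ and $c=e-\operatorname{depth}R$ its \emph{codepth}. The answer to the question is negative.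

\begin{theorem}\label{thm:B}
Let $k$ be any field and $R=k[x,y]/(x,y)^3$. Then $\operatorname{red-pd}_R(k)=\infty$. Moreover, for every $c\ge2$ and $d\ge0$ there is a local ring of codepth $c$ and dimension $d$ whose residue field has infinite reducing projective dimension.
\end{theorem}

The bound $c\ge2$ cannot be lowered: rings of codepth at most $1$ are complete intersections (Lemma~\ref{lem:koszul}), so \eqref{eq:CI} applies to them.

Let $P_M(t)=\sum_i\beta_i(M)t^i$ be the \emph{Poincar\'e series} of $M$; we write $P^R_M$ when the ring must be named. Let $K^R$ be the Koszul complex on a minimal generating set of $\mathfrak m$ and $h_i=\dim_kH_i(K^R)$. The ring $R$ is \emph{Golod} if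
\begin{equation}\label{eq:golod}
P_k(t)=\frac{(1+t)^e}{1-\sum_{i\ge1}h_it^{i+1}}.
\end{equation}
For the residue field of a Golod ring, the condition of Theorem~\ref{thm:A} is also sufficient.

\begin{theorem}\label{thm:C}
Let $R$ be a Golod ring of codepth $c\ge1$, and put
\[
p(x)=x^{c+1}-\sum_{i=1}^ch_i\,x^{c-i}\in\mathbb Z[x].
\]
Then $\operatorname{red-pd}_R(k)<\infty$ if and only if $p$ has a positive integer root.
\end{theorem}

In the next statement, $h_1$ is the minimal number of generators of $I$ in a minimal Cohen presentation $\widehat R=Q/I$ (Lemma~\ref{lem:koszul}).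

\begin{corollary}\label{cor:codepth2}
Let $R$ have codepth $c\le2$. Then $\operatorname{red-pd}_R(k)<\infty$ if and only if $R$ is a complete intersection or $h_1=m^2-m+1$ for some integer $m\ge2$; in the second case $\operatorname{red-pd}_R(k)\le3$. In particular, for $q\ge2$ the residue field of $k[x,y]/(x,y)^q$ has finite reducing projective dimension if and only if $q=m(m-1)$ for some integer $m\ge2$.
\end{corollary}

For other classes of rings the obstruction excludes everything except complete intersections.

\begin{theorem}\label{thm:D}
Suppose that $g(t)P_k(t)=f(t)$ with $f,g\in\mathbb Z[t]$, where the constant term and the leading coefficient of $g$ are $\pm1$. Then $\operatorname{red-pd}_R(k)<\infty$ if and only if $R$ is a complete intersection. The hypothesis holds when $R$ is Artinian Gorenstein with $e\ge2$ and $R/\operatorname{soc}R$ is Golod. In particular, if $R$ is Gorenstein with $\mathfrak m^3=0$, then $\operatorname{red-pd}_R(k)<\infty$ if and only if $R$ is a complete intersection.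
\end{theorem}

\section{Curvature along a reducing sequence}\label{sec:curv}

By the Cauchy--Hadamard formula, $1/\operatorname{curv}(M)$ is the radius of convergence of $P_M$. The curvature is always finite \cite[\S4.2]{Avr}; for Artinian $R$ this follows from $\beta_{i+1}(M)\le\ell(\Omega^{i+1}M)\le\ell(F_i)=\ell(R)\beta_i(M)$, where $\ell$ denotes length. Since Betti numbers are integers, $\operatorname{curv}(M)=0$ if $\operatorname{pd}_RM<\infty$, and $\operatorname{curv}(M)\ge1$ otherwise. We use two facts on power series. The expansion at $0$ of a rational function without pole at $0$ has radius of convergence equal to the least modulus of a pole. And \emph{Pringsheim's theorem} says that a power series with nonnegative real coefficients and radius of convergence $r$, $0<r<\infty$, is singular at $t=r$: no function analytic on a disc centered at $r$ agrees with the sum of the series on the part of that disc inside $|t|<r$.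

The heuristic of Section~\ref{sec:intro} applies to the last step of a reducing sequence, and thus constrains $K_{r-1}$. The difficulty is that the Betti numbers of $K_{r-1}$ have no exact relation to those of $M$. The remedy is to look at the first step in which the curvature drops. Before it the curvature is that of $M$, and in it the cancellation, although not complete, is complete up to terms of smaller exponential order.

\begin{lemma}\label{lem:drop}
Consider a step from $K$ to $K'$ with parameters $(a,b,n)$, and let $\rho=\operatorname{curv}(K)$. Then $\operatorname{curv}(K')\le\rho$. If $\operatorname{curv}(K')<\rho$, then $\rho^{\,n+1}=a/b$.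
\end{lemma}

\begin{proof}
Write $\beta_j=\beta_j(K)$ and $\beta_j'=\beta_j(K')$. The long exact sequence of $\operatorname{Tor}^R(-,k)$ gives $\beta'_j\le a\beta_j+b\beta_{j+n}$. For any $\theta>\rho$ there is $C$ with $\beta_j\le C\theta^j$ for all $j$, so $\beta_j'\le C(a+b\theta^n)\theta^j$ and $\operatorname{curv}(K')\le\theta$. This proves the first claim.

Now let $\operatorname{curv}(K')<\rho$. The source of the connecting map \eqref{eq:conn} has dimension $b\beta_{j+n+1}$ and its target has dimension $a\beta_j$. Its kernel is a quotient of $\operatorname{Tor}_{j+1}^R(K',k)$, and its cokernel embeds in $\operatorname{Tor}_j^R(K',k)$. Hence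
\[
|a\beta_j-b\beta_{j+n+1}|\le\beta'_j+\beta'_{j+1}\qquad(j\ge0).
\]
Choose $\sigma$ with $\operatorname{curv}(K')<\sigma<\rho$ and $C$ with $\beta'_j\le C\sigma^j$ for all $j$. In the power series
\[
G(t)=(at^{n+1}-b)P_K(t)=-b\sum_{i=0}^n\beta_it^i+\sum_{j\ge0}(a\beta_j-b\beta_{j+n+1})\,t^{j+n+1}
\]
the coefficient of $t^{j+n+1}$ has modulus at most $C(1+\sigma)\sigma^j$. So $G$ is analytic on the disc $|t|<1/\sigma$, which contains $1/\rho$. If $a\rho^{-(n+1)}\ne b$, then $G(t)/(at^{n+1}-b)$ is analytic near $1/\rho$ and agrees with $P_K$ where $|t|<1/\rho$. As $P_K$ has nonnegative coefficients and radius of convergence $1/\rho$ with $0<\rho<\infty$, this contradicts Pringsheim's theorem.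
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $K_0=M,\dots,K_r$ be a reducing sequence and $\rho=\operatorname{curv}(M)$. Then $\rho\ge1$ since $\operatorname{pd}_RM=\infty$, while $\operatorname{curv}(K_r)=0$. Let $i\ge1$ be the first index with $\operatorname{curv}(K_i)<\rho$. By Lemma~\ref{lem:drop} the curvatures do not increase, so $\operatorname{curv}(K_{i-1})=\rho$, and $\rho^{\,n+1}=a/b$ for the parameters $(a,b,n)$ of the $i$-th step.
\end{proof}

The theorem is easiest to apply in the following form.

\begin{corollary}\label{cor:conj}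
In the situation of Theorem~\ref{thm:A}, $\rho=\operatorname{curv}(M)$ is an algebraic number and all its conjugates over $\mathbb Q$ have modulus $\rho$.
\end{corollary}

\begin{proof}
The minimal polynomial of $\rho$ divides $x^s-\rho^s\in\mathbb Q[x]$, whose complex roots have modulus $\rho$.
\end{proof}

\section{The rings $k[x,y]/(x,y)^q$}\label{sec:family}

In this family both the obstruction and the construction of reducing sequences can be seen by hand. Let $q\ge2$ and $R=k[x,y]/(x,y)^q=R_0\oplus\dots\oplus R_{q-1}$, where $R_i$ is the space of forms of degree $i$, of dimension $i+1$.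

\begin{lemma}\label{lem:syz}
There are isomorphisms $\Omega^2k\cong k^{q+1}\oplus R/\mathfrak m^{q-1}$ and $\Omega^3k\cong(\Omega k)^{q+1}\oplus k^q$.
\end{lemma}

\begin{proof}
As $\Omega k=\mathfrak m$ is minimally generated by $x,y$, we have $\Omega^2k=\{(f,g)\in R^2:fx+gy=0\}$. The component of degree $i+1$ of $fx+gy$ is $f_ix+g_iy$. For $i\le q-2$ it vanishes in $R$ only if it vanishes in $k[x,y]$; then $y$ divides $f_i$, and $(f_i,g_i)=r(y,-x)$ with $r$ a form of degree $i-1$ (and $r=0$ if $i=0$). For $i=q-1$ there is no condition. Hence $\Omega^2k=U+W$ with $U=R(y,-x)$ and $W=(R_{q-1})^2$.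

An element $r$ annihilates $(y,-x)$ if and only if $rx=ry=0$, that is, $r\in R_{q-1}=\mathfrak m^{q-1}$. So $U\cong R/\mathfrak m^{q-1}$, and $U\cap W=R_{q-2}(y,-x)$ has dimension $q-1$. Let $V$ be a vector space complement of $U\cap W$ in $W$; its dimension is $2q-(q-1)=q+1$. Since $\mathfrak mW=0$, $V$ is a submodule isomorphic to $k^{q+1}$. Also $U\cap V=(U\cap W)\cap V=0$ and $U+V=U+W$, which gives the first isomorphism. The second follows on applying $\Omega$, because $\Omega(R/\mathfrak m^{q-1})=\mathfrak m^{q-1}\cong k^q$.
\end{proof}

\begin{proposition}\label{prop:family}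
One has $P_k(t)=(1+t)/(1-t-qt^2)$ and $\operatorname{curv}(k)=\alpha$, where $\alpha=(1+\sqrt{1+4q})/2$. Moreover, $\operatorname{red-pd}_R(k)<\infty$ if and only if $q=m(m-1)$ for some integer $m\ge2$.
\end{proposition}

\begin{proof}
Put $\beta_j=\beta_j(k)$. Lemma~\ref{lem:syz} gives $\beta_0=1$, $\beta_1=2$, $\beta_2=q+2$ and $\beta_{j+3}=(q+1)\beta_{j+1}+q\beta_j$. We claim that $\beta_{j+2}=\beta_{j+1}+q\beta_j$ for $j\ge0$. For $j=0$ this reads $q+2=2+q$, and if it holds for $j$, then $\beta_{j+3}=q\beta_{j+1}+(\beta_{j+1}+q\beta_j)=\beta_{j+2}+q\beta_{j+1}$. Hence $(1-t-qt^2)P_k(t)=\beta_0+(\beta_1-\beta_0)t=1+t$. The roots of $x^2-x-q$ are $\alpha>1$ and $\bar\alpha=1-\alpha<0$, so $|\bar\alpha|=\alpha-1<\alpha$. The poles of $P_k$ lie among $1/\alpha$ and $1/\bar\alpha$, and $1/\alpha$ is a pole because the numerator vanishes only at $-1$. Thus $\operatorname{curv}(k)=\alpha$; in particular $\operatorname{pd}_Rk=\infty$.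

Let $\operatorname{red-pd}_R(k)<\infty$. If $\alpha$ were irrational, $\bar\alpha$ would be a conjugate of smaller modulus, against Corollary~\ref{cor:conj}. So $\alpha$ is a rational root of the monic polynomial $x^2-x-q$, hence an integer $m\ge2$, and $q=m(m-1)$.

Conversely, let $q=m(m-1)$. The model is Example~\ref{ex:simple}(b): a module $L$ with $\Omega L\cong L^m$ has a step $0\to L^m\to G\to L\to0$ with $G$ free. We look for $L$ of the form $k^{u_0}\oplus(\Omega k)^{u_1}\oplus(\Omega^2k)^{u_2}$. By Lemma~\ref{lem:syz}, $\Omega$ acts on multiplicities by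
\[
(u_0,u_1,u_2)\longmapsto(qu_2,\;u_0+(q+1)u_2,\;u_1),
\]
and $(m-1,m,1)\mapsto(m(m-1),m^2,m)$ is an eigenvector with eigenvalue $m$. So $L=k^{m-1}\oplus(\Omega k)^m\oplus\Omega^2k$ has $\Omega L\cong L^m$. It is reached from $k$ by two split steps: $K_1=k\oplus\Omega k$ with parameters $(1,1,1)$, and $K_2=K_1^{m-1}\oplus\Omega K_1\cong L$ with parameters $(m-1,1,1)$. Thus $k,K_1,L,G$ is a reducing sequence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The numbers $m(m-1)$ with $m\ge2$ are $2,6,12,\dots$, so $\operatorname{red-pd}_R(k)=\infty$ for $R=k[x,y]/(x,y)^3$ by Proposition~\ref{prop:family}. Here the Betti numbers of $k$ begin $1,2,5,11,26$, and $\alpha=(1+\sqrt{13})/2$ has the conjugate $\bar\alpha=(1-\sqrt{13})/2$ of smaller modulus.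

To raise the codepth and the dimension we tensor $R$ with rings that do not change the curvature of $k$. Given $c\ge2$ and $d\ge0$, let
\[
S=k[[x,y,z_3,\dots,z_c,w_1,\dots,w_d]]/\bigl((x,y)^3,z_3^2,\dots,z_c^2\bigr).
\]
Then $S=A[[w_1,\dots,w_d]]=A\otimes_kk[[w_1,\dots,w_d]]$, where $A=R\otimes_kk[z_3]/(z_3^2)\otimes_k\dots\otimes_kk[z_c]/(z_c^2)$ has finite dimension over $k$. The sequence $w_1,\dots,w_d$ is $S$-regular with Artinian quotient $A$, so $\operatorname{depth}S=\dim S=d$. The relations lie in the square of the maximal ideal, so the embedding dimension is $c+d$ and the codepth is $c$.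

Take minimal free resolutions of $k$ over the factors of $S$ and form their tensor product over $k$. It is a complex of free $S$-modules whose differential has entries in the maximal ideal of $S$, and by the K\"unneth formula over the field $k$ its homology is $k$ in degree $0$. So Poincar\'e series multiply. The series of $k$ over $k[z]/(z^2)$ is $1/(1-t)$ by Example~\ref{ex:simple}, and over $k[[w_1,\dots,w_d]]$ it is $(1+t)^d$, by the Koszul resolution. Therefore
\[
P^S_k(t)=\frac{(1+t)^{d+1}}{(1-t-3t^2)(1-t)^{c-2}}.
\]
This function has a pole at $1/\alpha$, and its other poles lie among $1/\bar\alpha$ and $1$, of larger modulus. So $\operatorname{curv}_S(k)=\alpha>1$, and Corollary~\ref{cor:conj} gives $\operatorname{red-pd}_S(k)=\infty$.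
\end{proof}

\section{Golod rings: the growth rate}\label{sec:golod1}

By the Cohen structure theorem the completion of $R$ has a \emph{minimal Cohen presentation} $\widehat R=Q/I$, where $(Q,\mathfrak n)$ is a regular local ring of dimension $e$ and $I\subseteq\mathfrak n^2$. The ring $R$ is a \emph{complete intersection} if $I$ is generated by a $Q$-regular sequence.

\begin{lemma}\label{lem:koszul}
Let $R$ be a local ring of codepth $c$.
\begin{enumerate}
\item $h_i=\dim_k\operatorname{Tor}_i^Q(\widehat R,k)$. Hence $h_0=1$, $h_1$ is the minimal number of generators of $I$, $h_i>0$ for $0\le i\le c$, and $h_i=0$ for $i>c$.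
\item If $c\ge1$, then $\sum_{i=0}^c(-1)^ih_i=0$.
\item If $c\le1$, then $R$ is a complete intersection. If $R$ is a complete intersection, then $h_1=c$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The modules $H_i(K^R)$ are annihilated by $\mathfrak m$ and $\widehat R$ is flat over $R$, so $H_i(K^R)\cong H_i(K^R\otimes_R\widehat R)=H_i(K^Q\otimes_Q\widehat R)$. This is $\operatorname{Tor}^Q_i(k,\widehat R)$ because $K^Q$ resolves $k$ over the regular ring $Q$. So the $h_i$ are the ranks in the minimal $Q$-free resolution of $Q/I$, whose length is $\operatorname{depth}Q-\operatorname{depth}\widehat R=c$ by the Auslander--Buchsbaum formula.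

(2) If $c\ge1$, then $I\ne0$. Tensoring the resolution with the fraction field of the domain $Q$ kills $Q/I$ and leaves an exact sequence of vector spaces of dimensions $h_0,\dots,h_c$.

(3) If $c=0$, then $h_1=0$ and $I=0$. If $c=1$, then $h_1=1$ by (2), so $I$ is generated by one nonzero element of a domain. If $I$ is generated by a regular sequence, the Koszul complex on it is the minimal resolution of $Q/I$; so the sequence has length $c$ and $h_1=c$.
\end{proof}

From now until the end of Section~\ref{sec:golod2}, $R$ is a Golod ring of codepth $c\ge1$ and $p$ is the polynomial of Theorem~\ref{thm:C}. The denominator in \eqref{eq:golod} is $t^{c+1}p(1/t)$, so the roots of $p$ govern the growth of $\beta_i(k)$. For $k[x,y]/(x,y)^q$, with $h_1=q+1$ and $h_2=q$, the polynomial is $x^3-(q+1)x-q=(x+1)(x^2-x-q)$, as in Section~\ref{sec:family}.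

\begin{lemma}\label{lem:roots}
One has $p(-1)=0$. The polynomial $p$ has exactly one positive root $\rho$, and it is simple. If $c\ge2$, then $\rho>1$, every other complex root of $p$ has modulus less than $\rho$, and $\operatorname{curv}(k)=\rho$.
\end{lemma}

\begin{proof}
We have $p(-1)=(-1)^{c+1}\sum_{i=0}^c(-1)^ih_i=0$ by Lemma~\ref{lem:koszul}(2). Write $p(x)=x^{c+1}\phi(x)$ with $\phi(x)=1-\sum_{i=1}^ch_ix^{-i-1}$. On $(0,\infty)$ the function $\phi$ has positive derivative, tends to $-\infty$ at $0$ and to $1$ at $\infty$. So $p$ has one positive root $\rho$, it is simple, and $p>0$ exactly on the part $(\rho,\infty)$ of $(0,\infty)$.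

Let $c\ge2$. Then $p(1)=1-\sum_ih_i\le1-c<0$, so $\rho>1$. Let $\lambda$ be a complex root of $p$; it is nonzero as $p(0)=-h_c$. The triangle inequality gives
\[
|\lambda|^{c+1}=\Bigl|\sum_{i=1}^ch_i\lambda^{c-i}\Bigr|\le\sum_{i=1}^ch_i|\lambda|^{c-i},
\]
that is, $p(|\lambda|)\le0$, and so $|\lambda|\le\rho$. If $|\lambda|=\rho$, equality holds. Then the nonzero terms $h_i\lambda^{c-i}$ all have the argument of their sum $\lambda^{c+1}$, so $\lambda^{i+1}>0$ for $1\le i\le c$. Taking $i=1,2$ gives $\lambda=\lambda^3/\lambda^2>0$, and $\lambda=\rho$. Finally, the poles of $P_k$ are among the numbers $1/\lambda$, and $1/\rho$ is a pole since the numerator $(1+t)^e$ vanishes only at $-1$. It has the least modulus, so $\operatorname{curv}(k)=\rho$.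
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}: necessity]
If $c=1$, then $h_1=1$ and $p=x^2-1$ has the root $1$. (This case is separate because the roots $\pm1$ have equal modulus.) Let $c\ge2$ and $\operatorname{red-pd}_R(k)<\infty$. As $\operatorname{curv}(k)=\rho>1$, we have $\operatorname{pd}_Rk=\infty$, and by Corollary~\ref{cor:conj} the conjugates of $\rho$ have modulus $\rho$. They are roots of $p$, so by Lemma~\ref{lem:roots} they all equal $\rho$. An irreducible polynomial over $\mathbb Q$ has simple roots; hence $\rho\in\mathbb Q$. A rational root of a monic integer polynomial is an integer.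
\end{proof}

\section{Golod rings: constructing a reducing sequence}\label{sec:golod2}

Assume now that $p(m)=0$ for an integer $m\ge1$; then $m=\rho$. The construction in Proposition~\ref{prop:family} had three ingredients: a relation expressing $\Omega^3k$ through lower syzygies, an eigenvector $L$ of $\Omega$, and a path from $k$ to $L$. In general the relation holds only at the level of $\operatorname{Tor}_l$ for $l\gg0$, which is enough after a pushout, and the path needs steps that do not split.

\subsection*{The relation among syzygies of $k$}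
We recall Golod's resolution. Fix a $k$-basis $B$ of $\bigoplus_{i\ge1}H_i(K^R)$ consisting of homogeneous classes; $|\cdot|$ denotes degree. A \emph{trivial Massey operation} assigns to each finite sequence $\eta_1,\dots,\eta_n$ in $B$, $n\ge1$, an element $\gamma(\eta_1,\dots,\eta_n)\in K^R$ of degree $|\eta_1|+\dots+|\eta_n|+n-1$, such that $\gamma(\eta)$ is a cycle of class $\eta$ and
\[
\partial\gamma(\eta_1,\dots,\eta_n)=\sum_{j=1}^{n-1}(-1)^{|\gamma(\eta_1,\dots,\eta_j)|+1}\gamma(\eta_1,\dots,\eta_j)\,\gamma(\eta_{j+1},\dots,\eta_n).
\]
Let $V$ be the graded free $R$-module with basis elements $v_\eta$ of degree $|\eta|+1$, for $\eta\in B$. By \cite[\S5.2, Theorem~5.2.2 and its proof]{Avr}, a Golod ring has a trivial Massey operation, and the \emph{minimal} free resolution of $k$ is $F=\bigoplus_{n\ge0}K^R\otimes_RV^{\otimes n}$ with differential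
\begin{equation}\label{eq:diff}
\partial(\xi\otimes v_1\otimes\dots\otimes v_n)=\partial\xi\otimes v_1\otimes\dots\otimes v_n+(-1)^{|\xi|}\sum_{j=1}^n\xi\,\gamma(\eta_1,\dots,\eta_j)\otimes v_{j+1}\otimes\dots\otimes v_n,
\end{equation}
where $\xi\in K^R$ and $v_j=v_{\eta_j}$. We use only the shape of \eqref{eq:diff}: the differential consumes tensor factors from the left, which makes $F$ self-similar.

\begin{lemma}\label{lem:psi}
For each $j\ge0$ there is a homomorphism
\[
\psi_j\colon\ \Omega^{c+1+j}k\longrightarrow\bigoplus_{i=1}^c(\Omega^{c-i+j}k)^{h_i}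
\]
such that $\operatorname{Tor}^R_l(\psi_j,k)$ is bijective for $l\gg0$.
\end{lemma}

\begin{proof}
Let $F[u]$ be the complex with $F[u]_w=F_{w-u}$ and the differential of $F$, and put $F'=\bigoplus_{\eta\in B}F[|\eta|+1]=\bigoplus_{i=1}^cF[i+1]^{h_i}$. Define $\pi\colon F\to F'$ to be zero on the summand $n=0$, which is the subcomplex $K^R$, and to send $\xi\otimes v_1\otimes\dots\otimes v_n$, for $n\ge1$, to the element $\xi\otimes v_1\otimes\dots\otimes v_{n-1}$ of the copy of $F$ indexed by $\eta_n$. This map preserves degrees, is surjective, and has kernel $K^R$. It is a chain map: in \eqref{eq:diff} the term $j=n$ lies in $K^R$ and is killed by $\pi$, while all other terms keep the last factor $v_n$, and deleting it leaves exactly $\partial(\xi\otimes v_1\otimes\dots\otimes v_{n-1})$. Since $K^R$ lives in degrees $0,\dots,e$, the map $\pi$ is bijective in degrees greater than $e$.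

Put $w=c+1+j$. The cokernel of $F_{w+1}\to F_w$ is $\Omega^wk$. For $1\le i\le c$ we have $w-i-1=c-i+j\ge0$, and the cokernel of $F[i+1]_{w+1}\to F[i+1]_w$ is $\Omega^{c-i+j}k$. Let $\psi_j$ be the map induced by $\pi$ on these cokernels. The truncations $F_{\ge w}$ and $F'_{\ge w}$ are minimal free resolutions of the source and the target, and $\pi$ lifts $\psi_j$. By minimality $\operatorname{Tor}_l^R(\psi_j,k)=\pi_{w+l}\otimes_Rk$, which is bijective when $w+l>e$.
\end{proof}

If $\operatorname{depth}R=0$, then $c=e$ and $\pi$ is bijective in all degrees $\ge c+1$, so $\psi_j$ is an isomorphism. The isomorphism $\Omega^3k\cong(\Omega k)^{q+1}\oplus k^q$ of Lemma~\ref{lem:syz} has this form.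

\subsection*{Types, and the last step}
All modules that we build are sums of syzygies of $k$ and free modules, so we record multiplicities as coefficients of a polynomial. Let $\mathbb N=\{0,1,2,\dots\}$. A module $K$ \emph{has type} $f=\sum_df_dx^d\in\mathbb N[x]$ if $K\cong\bigoplus_d(\Omega^dk)^{f_d}\oplus G$ with $G$ free. A module may have several types; this does no harm. If $K$ has type $f$, then $\Omega K$ has type $xf$, and the split step with parameters $(a,b,n)$ leads to a module of type $(a+bx^n)f$.

In these terms $\psi_j$ identifies the types $x^{j}\cdot x^{c+1}$ and $x^j\sum_ih_ix^{c-i}$ up to low-degree Tor, so types should be read modulo $p$. An eigenvector of multiplication by $x$ modulo $p$, with eigenvalue $m$, is the quotient $p_1=p/(x-m)$. Write $p_1=\sum_{d=0}^cq_dx^d\in\mathbb Z[x]$ and $q_{-1}=0$. The coefficient of $x^d$ in $(x-m)p_1$ is $q_{d-1}-mq_d$, so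
\begin{equation}\label{eq:q}
q_c=1,\qquad mq_c=q_{c-1},\qquad mq_d=q_{d-1}+h_{c-d}\quad(0\le d\le c-1).
\end{equation}
Since $h_1,\dots,h_c>0$, induction on $d$ gives $q_d>0$ for $0\le d\le c-1$. Thus $p_1$ is a type.

\begin{lemma}\label{lem:last}
Let $K$ have type $gp_1$ with $g\in\mathbb N[x]$. Then there is a step with parameters $(m,1,0)$ from $K$ to a module of finite projective dimension.
\end{lemma}

\begin{proof}
Put $L_j=\bigoplus_{d=0}^c(\Omega^{d+j}k)^{q_d}$ and $E_j=\bigoplus_{d=1}^c(\Omega^{d+j}k)^{q_{d-1}}$. With $g=\sum_jg_jx^j$ we have $K\cong\bigoplus_jL_j^{g_j}\oplus G_0$ with $G_0$ free. By \eqref{eq:q},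
\[
\Omega L_j\cong\Omega^{c+1+j}k\oplus E_j,\qquad L_j^m\cong\bigoplus_{i=1}^c(\Omega^{c-i+j}k)^{h_i}\oplus E_j .
\]
The first isomorphism uses $q_c=1$. The second splits the multiplicity $mq_d$ of $\Omega^{d+j}k$ as $q_{d-1}+h_{c-d}$ for $d<c$, with $i=c-d$, and as $q_{c-1}$ for $d=c$. So $\psi_j\oplus\mathrm{id}_{E_j}$ is a map $\Omega L_j\to L_j^m$ that is bijective on $\operatorname{Tor}_l^R(-,k)$ for $l\gg0$. The direct sum of $g_j$ copies of these maps, over all $j$, followed by the inclusion into $K^m$, is a map $\varphi\colon\Omega K\to K^m$; here we use $\Omega G_0=0$. Since $\operatorname{Tor}^R_l(G_0^m,k)=0$ for $l\ge1$, the map $\operatorname{Tor}_l^R(\varphi,k)$ is bijective for $l\gg0$.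

Let $0\to\Omega K\to G\to K\to0$ be the syzygy sequence, with $G$ free, and let $0\to K^m\to K'\to K\to0$ be its pushout along $\varphi$. By naturality, the connecting map $\delta_l\colon\operatorname{Tor}^R_{l+1}(K,k)\to\operatorname{Tor}^R_l(K^m,k)$ of the pushout is the connecting map $\operatorname{Tor}^R_{l+1}(K,k)\to\operatorname{Tor}^R_l(\Omega K,k)$, which is bijective for $l\ge1$, followed by $\operatorname{Tor}^R_l(\varphi,k)$. So $\delta_l$ is bijective for $l\gg0$. The exact sequence $0\to\operatorname{coker}\delta_l\to\operatorname{Tor}^R_l(K',k)\to\ker\delta_{l-1}\to0$ shows that $\operatorname{Tor}^R_l(K',k)=0$ for $l\gg0$.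
\end{proof}

\subsection*{Reaching a multiple of $p_1$}
It remains to go from type $1$ to a type $gp_1$. Split steps produce only products of binomials $a+bx^n$, and $p_1$ has no reason to divide such a product. The nonsplit sequences at hand are $0\to\Omega^{d+1}k\to F_d\to\Omega^dk\to0$; used as a summand of a step, such a sequence subtracts $(1+x)x^d$ from the type of the middle term. So if a type is written $(1+x)h$, we can lower single coefficients of $h$. The next lemma says that, up to a common factor, the coefficients of $h$ can be multiplied independently by any rational numbers in $[1,2]$.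

\begin{lemma}\label{lem:adjust}
Let $K$ have type $(1+x)h$, where $h=\sum_{d=0}^D a_dx^d$ has positive integer coefficients $a_0,\dots,a_D$. Let $\lambda_0,\dots,\lambda_D\in[1,2]\cap\mathbb Q$, and let $A\ge1$ be an integer with $A\lambda_da_d\in\mathbb Z$ for all $d$. Then there is a step with parameters $(A,A,0)$ from $K$ to a module of type $(1+x)\sum_{d=0}^DA\lambda_da_dx^d$.
\end{lemma}

\begin{proof}
Put $f=(1+x)h$ and $u=\sum_{d=0}^Du_dx^d$ with $u_d=(2-\lambda_d)Aa_d$. The $u_d$ are integers with $0\le u_d\le Aa_d$, so $Ah-u\in\mathbb N[x]$. Hence $Af-u=(Ah-u)+Axh$ and $Af-xu=x(Ah-u)+Ah$ lie in $\mathbb N[x]$. Since $K^A$ has type $Af$, there are two decompositions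
\[
K^A\cong\bigoplus_{d=0}^D(\Omega^{d+1}k)^{u_d}\oplus X,\qquad K^A\cong\bigoplus_{d=0}^D(\Omega^dk)^{u_d}\oplus Y,
\]
with $X$ of type $Af-xu$ and $Y$ of type $Af-u$. Take the direct sum of $u_d$ copies of $0\to\Omega^{d+1}k\to F_d\to\Omega^dk\to0$, for $0\le d\le D$, and of the split sequence $0\to X\to X\oplus Y\to Y\to0$. The result is a sequence $0\to K^A\to K'\to K^A\to0$ in which $K'$ has type $2Af-(1+x)u=(1+x)(2Ah-u)$. The coefficient of $x^d$ in $2Ah-u$ is $2Aa_d-(2-\lambda_d)Aa_d=A\lambda_da_d$.
\end{proof}

For instance, let $h=1+x$, $\lambda_0=2$, $\lambda_1=1$, $A=1$. Then $u=x$, one sequence $0\to\Omega^2k\to F_1\to\Omega k\to0$ is used, and the type $(1+x)^2$ becomes $2(1+x)^2-(x+x^2)=(1+x)(2+x)$.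

To use the lemma, the target must have the form $(1+x)\tau$ with $\tau$ a polynomial with positive coefficients. Here $p(-1)=0$ enters: since $m\ne-1$, it gives $p_1=(1+x)p_2$ with $p_2\in\mathbb Z[x]$ monic of degree $c-1$. The coefficients of $p_2$ are alternating sums of the $q_d$, and nothing so far makes them positive. But $p_2$ is positive as a function, and the freedom in the choice of $g$ converts this into positivity of coefficients by \emph{P\'olya's theorem} \cite[\S2.24]{HLP}: if a real form $\Phi(x,y)$ of degree $n$ is positive whenever $x,y\ge0$ and $x+y>0$, then for some $N\ge0$ the coefficients of all monomials $x^dy^{N+n-d}$, $0\le d\le N+n$, in $(x+y)^N\Phi$ are positive.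

\begin{proof}[Proof of Theorem~\ref{thm:C}: sufficiency]
By Lemma~\ref{lem:roots}, $m$ is a simple root of $p=(x-m)(1+x)p_2$ and its only positive root, so $p_2$ has no positive root. As $p_2(0)=p_1(0)=q_0>0$, we get $p_2>0$ on $[0,\infty)$. The form $\Phi(x,y)=y^{c-1}p_2(x/y)$ is therefore positive for $x\ge0$, $y>0$, and $\Phi(x,0)=x^{c-1}>0$ for $x>0$ because $p_2$ is monic. By P\'olya's theorem there is $N\ge0$ such that
\[
\tau=(1+x)^Np_2=\sum_{d=0}^D\tau_dx^d,\qquad D=N+c-1,
\]
has $\tau_d>0$ for $0\le d\le D$.

Start from $k$, of type $1$, and make $D+1$ split steps with parameters $(1,1,1)$. The resulting module has type $(1+x)h$ with $h=(1+x)^D=\sum_{d=0}^Da_dx^d$ and $a_d=\binom Dd>0$. Choose an integer $T\ge1$ such that the ratios $r_d=T\tau_d/a_d$ are at least $1$, and then $s\ge1$ such that they are at most $2^s$. A rational number $r\in[1,2^s]$ is a product of $s$ rational numbers in $[1,2]$: for $s=1$ there is nothing to prove, and for $s>1$ put $\lambda=\min(2,r)$ and note that $r/\lambda\in[1,2^{s-1}]$. Write $r_d=\lambda_d^{(1)}\cdots\lambda_d^{(s)}$ in this way. Apply Lemma~\ref{lem:adjust}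 successively with the numbers $\lambda^{(i)}_0,\dots,\lambda^{(i)}_D$ and a suitable integer $A_i\ge1$, for $i=1,\dots,s$; the positivity hypothesis is preserved each time. The coefficient $a_d$ becomes $A_1\cdots A_sr_da_d=C\tau_d$ with $C=A_1\cdots A_sT$. We have reached a module of type
\[
C(1+x)\tau=C(1+x)^{N+1}p_2=C(1+x)^Np_1 .
\]
Lemma~\ref{lem:last} with $g=C(1+x)^N$ completes a reducing sequence for $k$.
\end{proof}

The Golod hypothesis was used twice: through formula \eqref{eq:golod} for necessity, and through the maps $\psi_j$ for sufficiency.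

\section{Codepth at most two}\label{sec:codepth2}

A local ring of codepth $2$ is a complete intersection or a Golod ring; see Scheja \cite{Sch} and \cite[Proposition~5.3.4]{Avr}. This reduces Corollary~\ref{cor:codepth2} to \eqref{eq:CI} and Theorem~\ref{thm:C}.

\begin{proof}[Proof of Corollary~\ref{cor:codepth2}]
If $R$ is a complete intersection, then $\operatorname{red-pd}_R(k)<\infty$ by \eqref{eq:CI}, and $h_1=c\le2$ by Lemma~\ref{lem:koszul}(3). As $m^2-m+1\ge3$ for $m\ge2$, the second case of the corollary does not occur for such $R$.

Suppose that $R$ is not a complete intersection. Then $c=2$ by Lemma~\ref{lem:koszul}(3), and $R$ is Golod. By Lemma~\ref{lem:koszul}, $h_2=h_1-1\ge1$, and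
\[
p=x^3-h_1x-(h_1-1)=(x+1)\bigl(x^2-x-(h_1-1)\bigr).
\]
A positive integer $m$ is a root of $p$ if and only if $h_1=m^2-m+1$, and then $m\ge2$ because $h_1\ge2$. Theorem~\ref{thm:C} gives the equivalence. When $m$ is a root, $x^2-x-m(m-1)=(x-m)(x+m-1)$, so $p_1=(1+x)(m-1+x)$. Split steps with parameters $(1,1,1)$ and $(m-1,1,1)$ lead from $k$ to a module of type $p_1$, and Lemma~\ref{lem:last} with $g=1$ supplies the third and last step.

The ring $k[x,y]/(x,y)^q$ with $q\ge2$ has codepth $2$ and $h_1=q+1\ge3$, so it is not a complete intersection, and the condition reads $q=m(m-1)$, in agreement with Proposition~\ref{prop:family}.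
\end{proof}

\section{Curvature that is an algebraic unit}\label{sec:units}

Under the hypothesis of Theorem~\ref{thm:D} the curvature of $k$ and its inverse are both algebraic integers, and such a number has a rational power only if it equals $1$. To connect curvature at most $1$ with complete intersections we use a theorem of Gulliksen (see \cite[Theorem~8.1.2]{Avr}): if the numbers $\beta_i(k)$ are bounded by a polynomial in $i$, then $R$ is a complete intersection.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
If $R$ is a complete intersection, apply \eqref{eq:CI}. Suppose that it is not, and let $\rho=\operatorname{curv}(k)$. The series $P_k$ is the expansion of the rational function $f/g$. If $\rho\le1$, all poles of $f/g$ have modulus at least $1$, so $f/g$ is a polynomial plus a linear combination of functions $(1-\lambda t)^{-j}$ with $|\lambda|\le1$. The coefficient of $t^i$ in such a function is $\binom{i+j-1}{j-1}\lambda^i$, so $\beta_i(k)$ is bounded by a polynomial in $i$, against Gulliksen's theorem. Hence $\rho>1$, and $\operatorname{pd}_Rk=\infty$.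

By Pringsheim's theorem $1/\rho$ is a pole of $f/g$, so $g(1/\rho)=0$. The leading coefficient of $g$ is $\pm1$, so $1/\rho$ is an algebraic integer. Also $\rho$ is a root of $x^{\deg g}g(1/x)$, whose leading coefficient is $g(0)=\pm1$, so $\rho$ is an algebraic integer. If $\rho^s\in\mathbb Q$ for some $s\ge1$, then $\rho^s$ and $\rho^{-s}$ are rational algebraic integers, hence positive integers with product $1$, and $\rho=1$, which is false. Theorem~\ref{thm:A} gives $\operatorname{red-pd}_R(k)=\infty$.

Now let $R$ be Artinian Gorenstein with $e\ge2$. Thus the socle $\operatorname{soc}R=\{r:\mathfrak mr=0\}$ has dimension $1$ over $k$, and it is contained in every nonzero ideal. We have $\mathfrak m^2\ne0$, for otherwise $\mathfrak m\subseteq\operatorname{soc}R$ and $e\le1$. So $\operatorname{soc}R\subseteq\mathfrak m^2$, and $\bar R=R/\operatorname{soc}R$ has embedding dimension $e$. By Levin and Avramov \cite{LA}, $P^{\bar R}_k=P^R_k/(1-t^2P^R_k)$, that is,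
\begin{equation}\label{eq:LA}
\frac1{P^R_k(t)}=\frac1{P^{\bar R}_k(t)}+t^2 .
\end{equation}
If $\bar R$ is Golod and $\bar h_i=\dim_kH_i(K^{\bar R})$, then \eqref{eq:golod} and \eqref{eq:LA} give
\[
P^R_k(t)=\frac{(1+t)^e}{1-\sum_{i=1}^e\bar h_it^{i+1}+t^2(1+t)^e}.
\]
The denominator has constant term $1$, and its leading term is $t^{e+2}$ because the sum has degree at most $e+1$. So the hypothesis of the theorem holds.

Finally, let $R$ be Gorenstein with $\mathfrak m^3=0$; it is Artinian. If $e\le1$, then $c\le1$, so $R$ is a complete intersection and both sides of the equivalence hold. If $e\ge2$, then $\operatorname{soc}R\subseteq\mathfrak m^2$ as above, and $\mathfrak m^2\subseteq\operatorname{soc}R$ because $\mathfrak m^3=0$. So the maximal ideal of $\bar R=R/\mathfrak m^2$ has square zero, $P^{\bar R}_k=1/(1-et)$ by Example~\ref{ex:simple}(b), and \eqref{eq:LA} gives $P^R_k=1/(1-et+t^2)$. The first part applies with $f=1$ and $g=1-et+t^2$.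
\end{proof}

\begin{remark}
The condition on the leading coefficient of $g$ cannot be dropped: $R=k[x,y]/(x,y)^2$ has $P_k=1/(1-2t)$, is not a complete intersection since $h_1=3\ne c$, and has $\operatorname{red-pd}_R(k)=1$ by Example~\ref{ex:simple}(b). Formula \eqref{eq:LA} needs $e\ge2$: for $R=k[x]/(x^3)$ both series equal $1/(1-t)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Avr} Avramov, \emph{Infinite free resolutions}.

\bibitem{CKLM} Olgur Celikbas, Toshinori Kobayashi, Brian Laverty, and Hiroki Matsui, \emph{Depth formula for modules of finite reducing projective dimension}, arXiv:2312.06996 (2023).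

\bibitem{HLP} Hardy, Littlewood, and P\'olya, \emph{Inequalities}.

\bibitem{LA} Levin and Avramov, \emph{Factoring out the socle of a Gorenstein ring}, J. Algebra 55 (1978).

\bibitem{Sch} Scheja, Math. Ann. 155 (1964).

\end{thebibliography}
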